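\title{A locally compact scattered space of height $\omega_3$ with $\omega_2$ isolated points need not exist}

\begin{abstract}
How tall can a locally compact scattered space with $\kappa$ isolated points be? For $\kappa=\omega$ and $\kappa=\omega_1$, ZFC produces such a space of height $\kappa^+$. We show that this stops at $\omega_2$: after an inaccessible cardinal is collapsed to $\omega_3$ by Mitchell's forcing, CH holds and every locally compact scattered space with $\omega_2$ isolated points has height less than $\omega_3$. The large cardinal is necessary: if there is no such space of height $\omega_3$, then $\omega_3$ is inaccessible in $L$. The main tool is a preservation lemma: when $2^\mu>\mu^+$, a $\mu^+$-closed forcing adds no subset of $\mu^+$ whose countable traces lie in prescribed superatomic rings.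
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A topological space $X$ is \emph{scattered} if every nonempty subspace of $X$ has an isolated point. Such a space can be peeled off layer by layer. Let $I_0(X)$ be the set of isolated points of $X$ and, recursively, let
\[
X^{(\alpha)}=X\setminus\bigcup_{\beta<\alpha}I_\beta(X),\qquad I_\alpha(X)=\text{the set of isolated points of }X^{(\alpha)}.
\]
The sets $I_\alpha(X)$ are the \emph{Cantor--Bendixson levels} of $X$, and the \emph{height} $\operatorname{ht}(X)$ is the least $\alpha$ with $I_\alpha(X)=\emptyset$; since $X$ is scattered, this is also the least $\alpha$ with $X^{(\alpha)}=\emptyset$. An \emph{LCS space} is a locally compact, scattered, Hausdorff space.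

The bottom level $I_0(X)$ is dense, and it limits the size of everything above it: it is known that an LCS space has at most $2^{|I_0(X)|}$ points, so that $\operatorname{ht}(X)<(2^{|I_0(X)|})^+$. In the other direction, let $\kappa$ be an infinite cardinal and $0<\alpha<\kappa^+$. The ordinal $\omega^\alpha$ with the order topology has height $\alpha$ and at most $\kappa$ points; adding $\kappa$ isolated points gives an LCS space of height $\alpha$ with exactly $\kappa$ isolated points. So all heights below $\kappa^+$ come for free, and $\kappa^+$ is the first height that needs an idea. The topological sum of the spaces $\omega^\alpha$, $\alpha<\kappa^+$, has height $\kappa^+$, but it has $\kappa^+$ isolated points; to do better, $\kappa^+$ many spaces have to share the same $\kappa$ isolated points.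

It is known that this can be done if $\kappa^{<\kappa}=\kappa$, and that ZFC alone gives an LCS space of height $\omega_2$ with $\omega_1$ isolated points. Juh\'asz, Shelah, Soukup and Szentmikl\'ossy \cite{JSSS} asked about the next case.

\begin{quote}
\emph{Does ZFC prove that there is an LCS space $X$ with $\operatorname{ht}(X)=\omega_3$ and $|I_0(X)|=\omega_2$?}
\end{quote}

The answer is no, and the consistency strength of the negative answer is exactly one inaccessible cardinal. (Throughout, \emph{inaccessible} means uncountable, regular and strong limit; under GCH this is the same as being an uncountable regular limit cardinal.)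

\begin{theorem}\label{thm:A}
Assume GCH, let $\mu$ be a regular uncountable cardinal, let $\kappa=\mu^+$, and let $\lambda>\kappa$ be inaccessible. There is a forcing extension $V[G]$ with the same cardinals $\le\kappa$ and the same countable sequences of ordinals, in which $\lambda=\kappa^+$ and every LCS space with $\kappa$ isolated points has height $<\kappa^+$. For $\mu=\omega_1$: in $V[G]$, CH holds and no LCS space with $\omega_2$ isolated points has height $\ge\omega_3$.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:B}
Let $\kappa$ be an infinite cardinal. There is an LCS space of height $\kappa^+$ with $\kappa$ isolated points if any of the following holds: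
\begin{enumerate}
\item[(i)] $2^{<\kappa}=\kappa$;
\item[(ii)] $2^\omega\ge\kappa^+$;
\item[(iii)] $\kappa^+$ is not inaccessible in $L$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(1)] The theory ZFC $+$ ``no LCS space of height $\omega_3$ has $\omega_2$ isolated points'' is equiconsistent with ZFC $+$ ``there is an inaccessible cardinal''. Hence ZFC proves that such a space exists if and only if ZFC $+$ ``there is an inaccessible cardinal'' is inconsistent.
\item[(2)] Assume that ZFC $+$ ``there is an inaccessible cardinal'' is consistent, and let $n<\omega$. Then ZFC proves that there is an LCS space of height $\omega_{n+1}$ with $\omega_n$ isolated points if and only if $n\le1$.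
\end{enumerate}
\end{corollary}

\begin{proof}
(1) Take a model with an inaccessible $\lambda$ and pass to its $L$. There GCH holds and $\lambda$ is still an uncountable regular limit cardinal, so Theorem~\ref{thm:A} applies with $\mu=\omega_1$. Conversely, in a model without such a space, $\omega_3$ is inaccessible in $L$ by Theorem~\ref{thm:B}(iii), so $L$ is a model of ZFC with an inaccessible cardinal.

(2) For $n\ge2$ apply Theorem~\ref{thm:A} over such an $L$ with $\mu=\omega_{n-1}$. For $n=0$ use Theorem~\ref{thm:B}(i), as $2^{<\omega}=\omega$. For $n=1$ use (i) if CH holds, since then $2^{<\omega_1}=\omega_1$, and (ii) if CH fails.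
\end{proof}

The last line shows why $\omega_1$ is a theorem of ZFC while $\omega_2$ is not. Condition (i) asks for few subsets of small cardinals and condition (ii) for many reals. For $\kappa=\omega_1$ one of the two always holds. For $\kappa=\omega_2$, (i) says $2^{\omega_1}=\omega_2$ and (ii) says $2^\omega\ge\omega_3$; in particular ZFC does not refute the existence of the space, and a model without it must satisfy
\[
2^\omega\le\omega_2<2^{\omega_1}.
\]
One might hope to fill this gap by repeating the construction behind (ii) one cardinal higher, with the many subsets of $\omega_1$ in place of the many reals. Remark~\ref{rem:finite} shows where the direct attempt breaks down, and by Theorem~\ref{thm:A} no other attempt succeeds in ZFC.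

\medskip
\noindent\emph{Plan of the proof of Theorem~\ref{thm:A}.} An LCS space with $\kappa$ isolated points is encoded by the ring of traces of its compact open sets on the bottom level, and its height becomes a rank in this ring (Section~\ref{sec:rings}). In the final model the ring may have $\lambda$ or more members, so it need not belong to any intermediate model. Its traces on countable subsets of $\kappa$, however, form an object $\mathcal S$ of size $\kappa$, which does belong to an intermediate model $V'$. We therefore bound the ranks in the larger ring of all \emph{threads} of $\mathcal S$, the subsets of $\kappa$ whose countable traces are allowed by $\mathcal S$. The forcing (Section~\ref{sec:mitchell}) is arranged so that $V[G]$ lies between $V'[g']$ and $V'[g'\times h]$, where $g'$ adds $\lambda$ subsets of $\mu$ and $h$ is generic for a $\kappa$-closed poset. The heart of the paper is Lemma~\ref{lem:key}: the closed factor adds no threads, provided $2^\mu>\kappa$ in $V'$. The factor $g'$ does add threads, but it is so homogeneous that they realize fewer than $\lambda$ ranks (Section~\ref{sec:proofA}). We begin with Theorem~\ref{thm:B},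 which is elementary and shows what the forcing has to avoid.

\section{Constructions of tall spaces}\label{sec:tall}

\subsection{Facts about levels}

We have $X^{(\alpha+1)}=X^{(\alpha)}\setminus I_\alpha(X)$, and $X^{(\alpha)}=\bigcap_{\beta<\alpha}X^{(\beta)}$ for limit $\alpha$.

\begin{lemma}\label{lem:basic}
Let $X$ be a scattered space.
\begin{enumerate}
\item[(a)] Each $X^{(\alpha)}$ is closed in $X$, and $I_\alpha(X)$ is dense in $X^{(\alpha)}$.
\item[(b)] If $Y\subseteq X$, then $Y^{(\alpha)}\subseteq X^{(\alpha)}$. If $U\subseteq X$ is open, then $U^{(\alpha)}=U\cap X^{(\alpha)}$.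
\item[(c)] If $X$ is LCS, the compact open sets form a base.
\item[(d)] If $X$ is LCS and $0<\alpha\le\operatorname{ht}(X)$, then $X\setminus X^{(\alpha)}$ is an LCS space of height $\alpha$ with the same isolated points as $X$. The topological sum of a nonempty LCS space and a discrete space is an LCS space of the same height.
\item[(e)] If $X$ is an ordinal with the order topology and $\gamma\ge1$, then $X^{(\gamma)}$ is the set of nonzero multiples $\omega^\gamma\cdot\zeta$ in $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The isolated points of $X^{(\alpha)}$ form a relatively open set, so closedness follows by induction. A nonempty relatively open subset of $X^{(\alpha)}$ has an isolated point, and this point is isolated in $X^{(\alpha)}$.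

(b) By induction: a point that is not isolated in $Y^{(\alpha)}$ is not isolated in the larger set $X^{(\alpha)}$; and a point of $U$ is isolated in $X^{(\alpha)}$ if and only if it is isolated in the relatively open subset $U\cap X^{(\alpha)}$.

(c) A nonempty connected set $Y\subseteq X$ has a relatively isolated point $x$; then $\{x\}$ is clopen in $Y$, so $Y=\{x\}$. Thus $X$ is totally disconnected, and a totally disconnected locally compact Hausdorff space has a base of compact open sets.

(d) Open subspaces of LCS spaces are LCS; apply (a) and (b).

(e) $X^{(1)}$ is the set of limit ordinals. Among the nonzero multiples of $\omega^\gamma$ the isolated ones are the $\omega^\gamma\cdot(\zeta+1)$, and the others are the multiples of $\omega^{\gamma+1}$. For limit $\gamma$, the Cantor normal form shows that a multiple of all $\omega^\beta$, $\beta<\gamma$, is a multiple of $\omega^\gamma$.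
\end{proof}

\subsection{Many reals: gluing along branches}

For countably many isolated points the upper bound $(2^\omega)^+$ on the height is the true bound.

\begin{proposition}\label{prop:reals}
For every $\alpha$ with $0<\alpha<(2^\omega)^+$ there is an LCS space of height $\alpha$ with countably infinitely many isolated points.
\end{proposition}

\begin{proof}
We use induction on $\alpha$. For $\alpha=1$ take the discrete space $\omega$.

If $Y$ works for $\alpha$, let $X=(\omega\times Y)\cup\{\infty\}$ be the one-point compactification of the sum of $\omega$ copies of $Y$. It is compact, Hausdorff and scattered. A compact subset of $\omega\times Y$ meets only finitely many copies, so every neighborhood of $\infty$ contains a whole copy of $Y$ and hence meets $X^{(\beta)}\setminus\{\infty\}$ for each $\beta<\alpha$. By induction on $\beta$ we get $\infty\in X^{(\beta)}$ for all $\beta\le\alpha$, and $X^{(\alpha)}=\{\infty\}$ by Lemma~\ref{lem:basic}(b). So $X$ has height $\alpha+1$, and $I_0(X)=\omega\times I_0(Y)$.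

Let $\alpha$ be a limit ordinal. As $|\alpha|\le2^\omega$, we can choose distinct $b_\beta\in2^\omega$ for $1\le\beta<\alpha$. Let $B_\beta=\{b_\beta{\upharpoonright}n:n<\omega\}$, and let $X_\beta$ be an LCS space of height $\beta$ with $I_0(X_\beta)=B_\beta$, where the sets $X_\beta\setminus B_\beta$ are pairwise disjoint and disjoint from $2^{<\omega}$. Put $X=2^{<\omega}\cup\bigcup_\beta X_\beta$, and call $U\subseteq X$ open if $U\cap X_\beta$ is open in $X_\beta$ for every $\beta$.

For $\beta\ne\gamma$ the set $X_\beta\cap X_\gamma=B_\beta\cap B_\gamma$ consists of isolated points of $X_\gamma$. Hence every open subset of $X_\beta$ is open in $X$, so $X_\beta$ is an open subspace with its original topology; and every $\{t\}$ with $t\in2^{<\omega}$ is open. Thus $X$ is covered by open LCS subspaces, which makes it locally compact and scattered, and Lemma~\ref{lem:basic}(b) gives $I_0(X)=2^{<\omega}$ and $\operatorname{ht}(X)=\sup_\beta\beta=\alpha$. It remains to separate points. Two points of $2^{<\omega}$ are isolated. Two points of one $X_\beta$ are separated inside $X_\beta$. A point of $X_\beta$ and a point $t\in2^{<\omega}\setminus X_\beta$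 are separated by $X_\beta$ and $\{t\}$. Finally, let $x\in X_\beta\setminus B_\beta$ and $y\in X_\gamma\setminus B_\gamma$ with $\beta\ne\gamma$. The set $F=B_\beta\cap B_\gamma$ is finite, hence closed in $X_\beta$ and in $X_\gamma$, and $X_\beta\setminus F$ and $X_\gamma\setminus F$ are disjoint open sets containing $x$ and $y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
If $2^\omega\ge\kappa^+$, take $\alpha=\kappa^+$ and add $\kappa$ isolated points.
\end{proof}

\begin{remark}\label{rem:finite}
That two branches of $2^{<\omega}$ share only finitely many nodes was used once, to see that $F$ is closed. Two branches of $2^{<\omega_1}$ can share a countably infinite set $F$. If $F$ is contained in a compact subset of $X_\beta$, it has an accumulation point in $X_\beta$, which is not in $F$ because $F$ consists of isolated points; so $F$ is not closed and the separation argument fails.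
\end{remark}

\subsection{Few small sets: spaces made from families of sets}

For (i) and (iii) we use the method of Juh\'asz, Shelah, Soukup and Szentmikl\'ossy \cite{JSSS}, in which the points of the space are sets and a point is approximated by its subsets. Recall Alexander's lemma: a space is compact if every cover by members of a fixed subbase has a finite subcover.

\begin{lemma}\label{lem:family}
Let $\mathcal K$ be a family of nonempty sets that is well-founded under $\subsetneq$ and satisfies $A\cap B\in\mathcal K\cup\{\emptyset\}$ for $A,B\in\mathcal K$. Give $\mathcal K$ the topology with the subbase consisting of the sets $U(A)=\{B\in\mathcal K:B\subseteq A\}$, $A\in\mathcal K$, and their complements. The resulting space $X(\mathcal K)$ is LCS.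
\end{lemma}

\begin{proof}
If $A\ne B$, say $A\not\subseteq B$, then $U(B)$ and its complement separate $B$ from $A$. If $Y\subseteq\mathcal K$ is nonempty and $A$ is $\subseteq$-minimal in $Y$, then $U(A)\cap Y=\{A\}$, so $A$ is isolated in $Y$. We show by induction on $A$ that the neighborhood $U(A)$ of $A$ is compact. Consider a cover of $U(A)$ by subbasic sets and a member of it that contains the point $A$. If this member is $U(B)$, then $A\subseteq B$ and $U(A)\subseteq U(B)$. If it is $\mathcal K\setminus U(B)$, then $A\not\subseteq B$, and what is left uncovered is $U(A)\cap U(B)$. This set is empty if $A\cap B=\emptyset$, and otherwise it is $U(A\cap B)$ with $A\cap B\subsetneq A$, which is compact by the induction hypothesis.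
\end{proof}

We want one space that contains copies of all ordinal intervals $[1,\alpha]$, $\alpha<\nu^+$, and has only $\nu$ isolated points. Write $\alpha$ as a well-order $w$ of the set $\nu$, so that a point of $[1,\alpha]$ becomes a nonempty initial segment $J$ of $w$. To make this point non-isolated we approximate it by the pieces $J\cap\delta$, $\delta<\nu$. To keep the family closed under intersections when two different well-orders meet, each element of $J\cap\delta$ is tagged with $w{\upharpoonright}\delta$; two sets then overlap only as far as their well-orders agree. The hypothesis $2^{<\nu}=\nu$ bounds the number of tags. It suffices that it holds in an inner model from which all well-orders are taken, and this gives (iii).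

\begin{lemma}\label{lem:inner}
Let $W$ be a transitive class model of ZFC containing all ordinals (possibly $W=V$), and let $\nu$ be an infinite cardinal of $W$ with $W\models2^{<\nu}=\nu$. Then in $V$ there is an LCS space of height $(\nu^+)^W$ with exactly $|\nu|$ isolated points.
\end{lemma}

\begin{proof}
Let $\tau=\operatorname{cf}^W(\nu)$, a limit ordinal, and let $\langle\delta_\xi:\xi<\tau\rangle\in W$ be strictly increasing and cofinal in $\nu$ with $\delta_0>0$. Put $\delta_{<\eta}=\bigcup_{\xi<\eta}\delta_\xi$ for $\eta\le\tau$; thus $\delta_{<\tau}=\nu$, and $\delta_{<\eta}\le\delta_\eta<\nu$ for $\eta<\tau$. For $\nu\le\alpha<(\nu^+)^W$ fix a well-order $w_\alpha\in W$ of $\nu$ of type $\alpha$. Call $(\eta,w,J)$ \emph{admissible} if $0<\eta\le\tau$, $w\in W$ is a well-order of $\delta_{<\eta}$, $w$ is one of the $w_\alpha$ in case $\eta=\tau$, and $J$ is a nonempty initial segment of $(\delta_{<\eta},w)$, possibly the whole set. For such a triple let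
\[
K(\eta,w,J)=\{(\xi,\,w{\upharpoonright}\delta_\xi,\,x):\xi<\eta,\ x\in\delta_\xi\cap J\}.
\]
Every $x\in J$ lies in $\delta_\xi$ for all large $\xi<\eta$, so $K(\eta,w,J)\neq\emptyset$, the set of its third coordinates is $J$, and for $\eta=\tau$ its first coordinates are cofinal in $\tau$. Let $\mathcal K$ be the family of all these sets.

\emph{Intersections.} Let $(\eta,w,J)$ and $(\eta',w',J')$ be admissible. The set of $\xi<\min(\eta,\eta')$ with $w{\upharpoonright}\delta_\xi=w'{\upharpoonright}\delta_\xi$ is closed downward, so it is an ordinal $\zeta$, and $w$ and $w'$ agree on $\delta_{<\zeta}$. A triple lies in both sets exactly if its first coordinate $\xi$ is below $\zeta$, its second is $w{\upharpoonright}\delta_\xi$ and its third lies in $\delta_\xi\cap J\cap J'$. Hence, with $I=J\cap J'\cap\delta_{<\zeta}$,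
\begin{equation}\label{eq:cap}
K(\eta,w,J)\cap K(\eta',w',J')=
\begin{cases}
K(\zeta,\,w{\upharpoonright}\delta_{<\zeta},\,I)&\text{if }I\ne\emptyset,\\
\emptyset&\text{if }I=\emptyset.
\end{cases}
\end{equation}
The triple on the right is admissible: $I$ is the intersection of two initial segments of $w{\upharpoonright}\delta_{<\zeta}=w'{\upharpoonright}\delta_{<\zeta}$, and if $\zeta=\tau$ then $w$ itself is one of the $w_\alpha$.

\emph{Well-foundedness.} Let $K_0\supseteq K_1\supseteq\cdots$ with $K_0=K(\zeta_0,w,I_0)$. Applying \eqref{eq:cap} to $K_n=K_{n-1}\cap K_n$ we obtain inductively $K_n=K(\zeta_n,w{\upharpoonright}\delta_{<\zeta_n},I_n)$ with $\zeta_n\le\zeta_{n-1}$ and $I_n\subseteq I_{n-1}$. The $\zeta_n$ are eventually constant, and from then on the $I_n$ are decreasing initial segments of one well-order, so they are eventually constant too. By Lemma~\ref{lem:family}, $X=X(\mathcal K)$ is LCS.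

\emph{Isolated points.} We show that $K=K(\tau,w,J)$ is never isolated. A basic neighborhood of $K$ is a finite intersection of sets $U(B)$ with $K\subseteq B$ and of complements of sets $U(B_i)$ with $K\not\subseteq B_i$. It contains $U(K)\setminus\bigcup_{i<n}U(K_i)$, where the $K_i$ list the nonempty sets among the $K\cap B_i\subsetneq K$. By \eqref{eq:cap}, $K_i=K(\zeta_i,w{\upharpoonright}\delta_{<\zeta_i},I_i)$, where either $\zeta_i<\tau$, or $\zeta_i=\tau$ and $I_i\subsetneq J$. For $\eta<\tau$ with $J\cap\delta_{<\eta}\neq\emptyset$ let $K^\eta=K(\eta,w{\upharpoonright}\delta_{<\eta},J\cap\delta_{<\eta})\subseteq K$. Then $K^\eta\ne K$, because $K$ has elements with first coordinate $\ge\eta$. Let $\eta$ be large. If $\zeta_i<\tau$, then $K^\eta$ has an element with first coordinate $\ge\zeta_i$; if $\zeta_i=\tau$, then $K^\eta$ has an element whose third coordinate is a fixed $x_i\in J\setminus I_i$. So $K^\eta\not\subseteq K_i$ for all $i<n$, and $K^\eta$ is a second point of the neighborhood.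

Thus every isolated point is $K(\eta,w,J)$ with $\eta<\tau$. For each such $\eta$, the ordinal $\delta_{<\eta}<\nu$ carries at most $(2^{<\nu})^W=\nu$ well-orders from $W$, each with fewer than $\nu$ initial segments in the sense of $W$. So $|I_0(X)|\le|\nu|$.

\emph{Height.} Fix $\alpha$, write $K_J=K(\tau,w_\alpha,J)$, and let $Z$ be the subspace of all $K_J$. The map $K_J\mapsto\operatorname{otp}(J)$ is a bijection of $Z$ onto $[1,\alpha]$. Suppose $K_J\subseteq B=K(\eta,w,I)$. The first coordinates of $B$ are cofinal in $\tau$, so $\eta=\tau$; and $w{\upharpoonright}\delta_\xi=w_\alpha{\upharpoonright}\delta_\xi$ for cofinally many $\xi$, so $w=w_\alpha$ and $B=K_I$. Moreover $K_J\subseteq K_I$ if and only if $J\subseteq I$. Hence the nonempty sets $U(B)\cap Z$ are exactly the intervals $[1,\beta]$, $1\le\beta\le\alpha$. These intervals and their complements generate the order topology, since $[1,\beta)=\bigcup_{\gamma<\beta}[1,\gamma]$.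

Given $\gamma<(\nu^+)^W$, we have $\omega^\gamma<(\nu^+)^W$, so we can take $\alpha\ge\omega^\gamma$. By Lemma~\ref{lem:basic}(e),(b) the point $\omega^\gamma$ lies in $Z^{(\gamma)}\subseteq X^{(\gamma)}$. Therefore $\operatorname{ht}(X)\ge(\nu^+)^W$. By Lemma~\ref{lem:basic}(d) we may cut $X$ at height $(\nu^+)^W$ and add $|\nu|$ isolated points.
\end{proof}

For $\nu=\omega$ and $\delta_n=n+1$, the sets $K(\eta,w,J)$ with $\eta<\omega$ are finite, so their neighborhoods $U(K)$ are finite; these countably many sets are exactly the isolated points of $X(\mathcal K)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i) and (iii)]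
For (i) apply Lemma~\ref{lem:inner} with $W=V$ and $\nu=\kappa$. For (iii), note that $\kappa^+$ is regular and uncountable in $L$. If it is not inaccessible in $L$, then by GCH in $L$ it is a successor cardinal there, $\kappa^+=(\nu^+)^L$. As $\kappa$ is a cardinal of $L$ below $\kappa^+$, we have $\kappa\le\nu<\kappa^+$, so $|\nu|=\kappa$. GCH gives $L\models2^{<\nu}=\nu$. Apply Lemma~\ref{lem:inner} with $W=L$.
\end{proof}

\section{Rings, ranks and threads}\label{sec:rings}

Forcing arguments deal more easily with subsets of $\kappa$ than with topological spaces. In this section we translate height into a rank on families of sets.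

\begin{definition}
A \emph{ring} is a family of sets that contains $\emptyset$ and is closed under $\cup$, $\cap$ and $\setminus$. For a ring $\mathcal R$ and $A\in\mathcal R$ define the relation $\operatorname{rk}_{\mathcal R}(A)\ge\alpha$ by recursion on $\alpha$:
\begin{itemize}
\item $\operatorname{rk}(A)\ge0$ if $A\ne\emptyset$;
\item $\operatorname{rk}(A)\ge\alpha+1$ if there are pairwise disjoint $A_n\subseteq A$ $(n<\omega)$ in $\mathcal R$ with $\operatorname{rk}(A_n)\ge\alpha$;
\item for limit $\alpha$, $\operatorname{rk}(A)\ge\alpha$ if $\operatorname{rk}(A)\ge\beta$ for all $\beta<\alpha$.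
\end{itemize}
The ring is \emph{superatomic} if for every $A\in\mathcal R$ the relation $\operatorname{rk}(A)\ge\alpha$ fails for some $\alpha$. A \emph{Cantor scheme} in $\mathcal R$ is a family $\langle A_s:s\in2^{<\omega}\rangle$ of nonempty members of $\mathcal R$ such that $A_{s0}$ and $A_{s1}$ are disjoint subsets of $A_s$.
\end{definition}

By part (a) of the next lemma and the limit clause, in a superatomic ring every $A\neq\emptyset$ has a largest $\alpha$ with $\operatorname{rk}(A)\ge\alpha$. We call it the \emph{rank} $\operatorname{rk}(A)$ and put $\operatorname{rk}(\emptyset)=-1$. For example, in the ring of finite and cofinite subsets of $\omega$ the nonempty finite sets have rank $0$ and the cofinite sets have rank $1$, while $\mathcal P(\omega)$ is not superatomic.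

\begin{lemma}\label{lem:rank}
Let $\mathcal R$ be a ring and $A,B\in\mathcal R$.
\begin{enumerate}
\item[(a)] If $A\subseteq B$ and $\operatorname{rk}(A)\ge\alpha$, then $\operatorname{rk}(B)\ge\alpha$. If $\operatorname{rk}(A)\ge\alpha$ and $\beta<\alpha$, then $\operatorname{rk}(A)\ge\beta$. If $\mathcal R\subseteq\mathcal R'$ and $\operatorname{rk}_{\mathcal R}(A)\ge\alpha$, then $\operatorname{rk}_{\mathcal R'}(A)\ge\alpha$.
\item[(b)] If $\operatorname{rk}(A\cup B)\ge\alpha$, then $\operatorname{rk}(A)\ge\alpha$ or $\operatorname{rk}(B)\ge\alpha$.
\item[(c)] $\operatorname{rk}(A)\ge\alpha$ holds for all $\alpha$ if and only if some Cantor scheme has $A_\emptyset=A$. So $\mathcal R$ is superatomic if and only if it has no Cantor scheme.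
\item[(d)] If $\mathcal R$ is superatomic, the ranks of its nonempty members form an initial segment of the ordinals.
\item[(e)] If $\mathcal R$ is superatomic and $\operatorname{rk}(A)=\alpha\ge0$, there is a largest number $\deg(A)$, finite and $\ge1$, of pairwise disjoint members of rank $\alpha$ contained in $A$. Put $\deg(\emptyset)=0$. If $B\subseteq A$, then $(\operatorname{rk}B,\deg B)\le(\operatorname{rk}A,\deg A)$ lexicographically, and if equality holds and $A\ne\emptyset$, then $\operatorname{rk}(A\setminus B)<\operatorname{rk}(A)$.
\end{enumerate}
\end{lemma}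

\begin{proof}
(a) The first and third statements follow by induction on $\alpha$, with the same witnesses. For the second only $\alpha=\gamma+1$ needs an argument: a witness $A_0\subseteq A$ has $\operatorname{rk}(A_0)\ge\gamma$, hence $\operatorname{rk}(A_0)\ge\beta$ by induction, and the first statement applies.

(b) Induction on $\alpha$; the case $\alpha=0$ is clear. Let $\alpha=\beta+1$, with disjoint witnesses $C_n\subseteq A\cup B$. For each $n$ one of $C_n\cap A$, $C_n\cap B$ has rank $\ge\beta$, and one side occurs for infinitely many $n$. Let $\alpha$ be a limit. If $\operatorname{rk}(A)\ge\beta_1$ and $\operatorname{rk}(B)\ge\beta_2$ fail with $\beta_1,\beta_2<\alpha$, then both fail at $\max(\beta_1,\beta_2)$ by (a), contrary to the induction hypothesis.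

(c) In a Cantor scheme all $A_s$ have rank $\ge\alpha$, by induction on $\alpha$: at successor steps use the disjoint subsets $A_{s1},A_{s01},A_{s001},\dots$ of $A_s$. Conversely, since $\mathcal R$ is a set, there is $\alpha^*$ such that $\operatorname{rk}(C)\ge\alpha^*$ implies $\operatorname{rk}(C)\ge\alpha$ for all $\alpha$. Any such $C$ has $\operatorname{rk}(C)\ge\alpha^*+1$, so it contains two disjoint members of the same kind; iterate.

(d) Suppose $0\le\beta<\operatorname{rk}(A)$ and no member has rank exactly $\beta$. Then every member of rank $\ge\beta$ has rank $\ge\beta+1$ and so contains two disjoint members of rank $\ge\beta$. Iterating from $A$ gives a Cantor scheme.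

(e) Call $C\subseteq A$ \emph{unbounded} if for every $n$ it contains $n$ disjoint members of rank $\alpha$, and suppose $A$ is unbounded. An unbounded $C$ contains two disjoint members of rank $\alpha$; if $B$ is one of them, both $B$ and $C\setminus B$ have rank $\alpha$. One of these two sets is unbounded: among $2n$ disjoint subsets of $C$ of rank $\alpha$, by (b) at least $n$ have a trace of rank $\alpha$ on the same side, and one side works for infinitely many $n$. So we can split off a piece of rank $\alpha$ and keep an unbounded remainder, infinitely often. This gives $\operatorname{rk}(A)\ge\alpha+1$, a contradiction. The inequality follows from (a) and the definition of $\deg$. If equality holds and $A\setminus B$ had rank $\alpha$, then $A$ would contain $\deg(B)+1$ disjoint members of rank $\alpha$.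
\end{proof}

\begin{lemma}\label{lem:space}
Let $X$ be an LCS space, $D=I_0(X)$, and $\mathcal B=\{U\cap D:U\subseteq X\text{ compact open}\}$. Then $\mathcal B$ is a ring, and for every compact open $U$ and every $\alpha$,
\[
\operatorname{rk}_{\mathcal B}(U\cap D)\ge\alpha\iff U\cap X^{(\alpha)}\ne\emptyset .
\]
Hence $\mathcal B$ is superatomic, and for every $\alpha<\operatorname{ht}(X)$ it has a member of rank $\ge\alpha$.
\end{lemma}

\begin{proof}
Compact sets are closed, so the compact open sets form a ring, and $U\mapsto U\cap D$ preserves the ring operations. Since $D$ is dense, $U\cap D=\emptyset$ only for $U=\emptyset$; so the map is an isomorphism onto $\mathcal B$, and we may compute ranks in the ring of compact open sets. We use induction on $\alpha$. The case $\alpha=0$ is clear. For limit $\alpha$, the sets $U\cap X^{(\beta)}$, $\beta<\alpha$, are closed and decreasing in the compact set $U$, so their intersection $U\cap X^{(\alpha)}$ is nonempty if and only if all of them are.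

Let $\alpha=\beta+1$. If $U$ contains disjoint compact open $U_n$ of rank $\ge\beta$, each $U_n$ meets $X^{(\beta)}$, so the compact set $U\cap X^{(\beta)}$ is infinite. It contains an accumulation point of itself, and this point lies in $U\cap X^{(\beta+1)}$. Conversely, let $x\in U\cap X^{(\beta+1)}$. Then $U\cap I_\beta(X)$ is infinite, since otherwise $U\setminus I_\beta(X)$ would be an open set that meets $X^{(\beta)}$ in $x$ but misses the dense subset $I_\beta(X)$. Pick distinct $x_n\in U\cap I_\beta(X)$ and compact open $V_n\subseteq U$ with $V_n\cap X^{(\beta)}=\{x_n\}$. The sets $V_n\setminus\bigcup_{m<n}V_m$ are compact open, pairwise disjoint, and contain $x_n$, so they have rank $\ge\beta$.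
\end{proof}

A ring of subsets of $\kappa$ can have $2^\kappa$ members. Superatomicity, however, is decided on countable subsets of $\kappa$, and this leads to a much smaller object.

\begin{definition}
A \emph{system} on $\kappa$ is a family $\mathcal S=\langle\mathcal S_c:c\in[\kappa]^{\le\omega}\rangle$ in which each $\mathcal S_c$ is a superatomic ring of subsets of $c$. A \emph{thread} of $\mathcal S$ is a set $A\subseteq\kappa$ with $A\cap c\in\mathcal S_c$ for every $c\in[\kappa]^{\le\omega}$. The set of threads is $\operatorname{Th}(\mathcal S)$.
\end{definition}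

\begin{lemma}\label{lem:system}
\begin{enumerate}
\item[(a)] If $\mathcal S$ is a system, then $\operatorname{Th}(\mathcal S)$ is a superatomic ring.
\item[(b)] If $\mathcal B$ is a superatomic ring of subsets of $\kappa$ and $\mathcal S_c=\{A\cap c:A\in\mathcal B\}$, then $\mathcal S$ is a system and $\mathcal B\subseteq\operatorname{Th}(\mathcal S)$.
\item[(c)] Let $W\subseteq W'$ be transitive models of ZFC with the same ordinals and the same $\omega$-sequences of ordinals. For a ring $\mathcal R\in W$ the relation $\operatorname{rk}_{\mathcal R}(A)\ge\alpha$ is the same in $W$ and $W'$. A family $\mathcal S\in W$ is a system on $\kappa$ in $W$ if and only if it is one in $W'$, and then $\operatorname{Th}(\mathcal S)^W=\operatorname{Th}(\mathcal S)^{W'}\cap W$.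
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Intersecting with $c$ commutes with the ring operations, so $\operatorname{Th}(\mathcal S)$ is a ring. If $\langle A_s\rangle$ is a Cantor scheme of threads, pick $x_s\in A_s$ and let $c=\{x_s:s\in2^{<\omega}\}$. Then $\langle A_s\cap c\rangle$ is a Cantor scheme in $\mathcal S_c$.

(b) Each $\mathcal S_c$ is a ring, and $\mathcal B\subseteq\operatorname{Th}(\mathcal S)$ by definition. Let $\langle B_s\cap c\rangle$ be a Cantor scheme in $\mathcal S_c$ with $B_s\in\mathcal B$. The $B_s$ need not be nested or disjoint outside $c$, so we correct them: $B'_\emptyset=B_\emptyset$, $B'_{s0}=B_{s0}\cap B'_s$, $B'_{s1}=(B_{s1}\cap B'_s)\setminus B'_{s0}$. By induction $B'_s\cap c=B_s\cap c\neq\emptyset$, so $\langle B'_s\rangle$ is a Cantor scheme in $\mathcal B$.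

(c) Enumerating $\mathcal R$ by ordinals in $W$, we see that $W$ and $W'$ have the same $\omega$-sequences of members of $\mathcal R$; now use induction on $\alpha$. The rest follows because $[\kappa]^{\le\omega}$ is the same in both models.
\end{proof}

\begin{corollary}\label{cor:reduce}
If there is an LCS space with $\kappa$ isolated points and height $\ge\lambda$, then there is a system $\mathcal S$ on $\kappa$ such that every $\alpha<\lambda$ is the rank in $\operatorname{Th}(\mathcal S)$ of some thread.
\end{corollary}

\begin{proof}
Identify $I_0(X)$ with $\kappa$, take $\mathcal B$ from Lemma~\ref{lem:space} and $\mathcal S$ from Lemma~\ref{lem:system}(b). For $\alpha<\lambda$ some $A\in\mathcal B$ has $\operatorname{rk}_{\mathcal B}(A)\ge\alpha$, hence $\operatorname{rk}_{\operatorname{Th}(\mathcal S)}(A)\ge\alpha$ by Lemma~\ref{lem:rank}(a). By Lemma~\ref{lem:rank}(d) some thread has rank exactly $\alpha$.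
\end{proof}

\section{Forcing tools}\label{sec:tools}

A \emph{poset} is a preorder with a largest element $1$; smaller conditions are stronger. As usual we argue as if generic filters over the models in question exist. A poset is \emph{$\nu$-closed} if every decreasing sequence of length $<\nu$ has a lower bound, and \emph{$\nu$-c.c.}\ if every antichain has size $<\nu$. We use the following textbook facts about a poset $\mathbb P$ in a model $W$.
\begin{enumerate}
\item[(T1)] If every condition belongs to some generic $G$ with $W[G]\models\varphi$, then $1\Vdash\varphi$.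
\item[(T2)] A $\nu$-closed poset adds no sequences of ordinals of length $<\nu$.
\item[(T3)] If $\nu$ is regular and $\mathbb P$ is $\nu$-c.c., then $\mathbb P$ preserves cardinals $\ge\nu$, and a name for an element of $W$ has fewer than $\nu$ possible values, since conditions forcing different values are incompatible.
\item[(T4)] A \emph{nice name} for a subset of a set $b\in W$ has the form $\bigcup_{x\in b}\{\check x\}\times\mathcal A_x$ with antichains $\mathcal A_x$. Every name that $p$ forces to be a subset of $b$ is forced by $p$ to equal a nice name.
\item[(T5)] (Mixing.) If $\{p_j\}$ is an antichain and $\dot\sigma_j$ are names, there is a name $\dot\sigma$ with $p_j\Vdash\dot\sigma=\dot\sigma_j$ for all $j$. If $p\Vdash\exists x\,\varphi(x)$, then $p\Vdash\varphi(\dot\sigma)$ for some name $\dot\sigma$.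
\item[(T6)] (Products.) The generic filters for $\mathbb P_0\times\mathbb P_1$ over $W$ are the products $H_0\times H_1$ in which $H_0$ is $\mathbb P_0$-generic over $W$ and $H_1$ is $\mathbb P_1$-generic over $W[H_0]$. A $\mathbb P_0$-name is regarded as a $\mathbb P_0\times\mathbb P_1$-name, evaluated by $H_0$.
\item[(T7)] An automorphism $\pi\in W$ of $\mathbb P$ acts on names; $p\Vdash\varphi(\dot\sigma)$ if and only if $\pi p\Vdash\varphi(\pi\dot\sigma)$; $\pi\check x=\check x$; and if $G$ is generic, then so is $\pi G$, with $W[\pi G]=W[G]$ and $(\pi\dot\sigma)^{\pi G}=\dot\sigma^G$.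
\item[(T8)] ($\Delta$-systems.) Let $\sigma<\theta$ be infinite cardinals with $\theta$ regular and $\nu^{<\sigma}<\theta$ for all $\nu<\theta$. From any $\theta$-indexed family of sets of size $<\sigma$ one can select $\theta$ indices whose sets have pairwise the same intersection, the \emph{root}.
\end{enumerate}
For a product $\mathbb P\times\mathbb Q$ let $\dot g$ name the $\mathbb P$-generic filter. If $\dot\tau$ names a subset of an ordinal $\rho$, the statement ``$\dot\tau\in W[\dot g]$'' means that $\dot\tau$ equals the value under $\dot g$ of one of the nice $\mathbb P$-names in $W$ for subsets of $\rho$; these form a set in $W$.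

The first lemma says that over a $\kappa$-c.c.\ factor a $\kappa$-closed factor can be frozen: one condition in $\mathbb Q$ settles a question up to a $\mathbb P$-name, without strengthening the condition in $\mathbb P$.

\begin{lemma}\label{lem:freeze}
In $W$ let $\kappa=\mu^+$, let $\mathbb P$ be $\kappa$-c.c.\ and let $\mathbb Q$ be $\kappa$-closed.
\begin{enumerate}
\item[(a)] If $(p,q)\Vdash_{\mathbb P\times\mathbb Q}\dot\tau\in W[\dot g]$, there are $q^*\le q$ and a $\mathbb P$-name $\dot\sigma$ with $(p,q^*)\Vdash\dot\tau=\dot\sigma$.
\item[(b)] Every sequence of ordinals of length $\le\mu$ in $W[g\times h]$ lies in $W[g]$.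
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Recursively choose pairwise incompatible $p_i\le p$, decreasing $q_i\le q$ and $\mathbb P$-names $\dot\sigma_i$ with $(p_i,q_i)\Vdash\dot\tau=\dot\sigma_i$. At stage $i<\kappa$ let $q'$ be a lower bound of $q$ and the earlier $q_j$. If some $p'\le p$ is incompatible with all earlier $p_j$, extend $(p',q')$ to a condition $(p_i,q_i)$ that decides which name $\dot\tau$ equals; otherwise stop. By the $\kappa$-c.c.\ we stop at some $i<\kappa$, and then $\{p_j:j<i\}$ is a maximal antichain below $p$. Let $q^*$ be the $q'$ of that stage and let $\dot\sigma$ mix the $\dot\sigma_j$. Every generic filter containing $(p,q^*)$ contains some $(p_j,q_j)$, so it evaluates $\dot\tau$ and $\dot\sigma$ alike.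

(b) Let $(p,q)$ force $\dot f:\mu\to\rho$. Apply (a) to $\dot f(i)$ for $i<\mu$ in turn, with $p$ fixed, taking lower bounds in $\mathbb Q$ at limit steps and at the end. We get $q^*\le q$ and a sequence $\langle\dot\sigma_i:i<\mu\rangle\in W$ of $\mathbb P$-names with $(p,q^*)\Vdash\dot f(i)=\dot\sigma_i$ for all $i$, so $(p,q^*)\Vdash\dot f\in W[\dot g]$. Such conditions are dense among those forcing $\dot f:\mu\to\rho$. Shorter sequences can be padded.
\end{proof}

\begin{lemma}\label{lem:mutual}
If $H_0\times H_1$ is $\mathbb P_0\times\mathbb P_1$-generic over a model $M$, then every set of ordinals in $M[H_0]\cap M[H_1]$ is in $M$.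
\end{lemma}

\begin{proof}
Let $(r,r')\in H_0\times H_1$ force $\dot\tau_0=\dot\tau_1$, where $\dot\tau_i$ is a $\mathbb P_i$-name for the set. Suppose $r^0,r^1\le r$ decide ``$\xi\in\dot\tau_0$'' in opposite ways, and let $r''\le r'$ decide ``$\xi\in\dot\tau_1$''. Then one of $(r^0,r'')$, $(r^1,r'')$ forces $\dot\tau_0\neq\dot\tau_1$, which is impossible. So $r$ decides every statement ``$\xi\in\dot\tau_0$'', and the set is $\{\xi:r\Vdash\xi\in\dot\tau_0\}\in M$.
\end{proof}

\section{Closed forcing adds no threads}\label{sec:key}

\begin{lemma}\label{lem:key}
In $W$ let $\mu$ be an infinite cardinal, $\kappa=\mu^+$ and $2^\mu>\kappa$. Let $\mathbb P$ be $\kappa$-c.c.\ and add no $\omega$-sequences of ordinals, let $\mathbb Q$ be $\kappa$-closed, and let $\mathcal S$ be a system on $\kappa$. If $g\times h$ is $\mathbb P\times\mathbb Q$-generic over $W$, then $\operatorname{Th}(\mathcal S)^{W[g\times h]}=\operatorname{Th}(\mathcal S)^{W[g]}$.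
\end{lemma}

\subsection{The smallest case}

Let $\mathbb P$ be trivial and let each $\mathcal S_c$ contain the finite subsets of $c$. Then the threads of rank $0$ are the nonempty finite sets, which are never new. A thread has rank $1$ and degree $1$ if it is infinite and contains no two disjoint infinite threads. Suppose $\dot A$ is a $\mathbb Q$-name for a thread outside $W$. Force with $\mathbb Q\times\mathbb Q$, let $A=\dot A^h$ and $A'=\dot A^{h'}$ be the two copies, and assume that $(r_\emptyset,r_\emptyset)$ forces that both are outside $W$ and have rank $1$ and degree $1$.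

The thread $A\cap A'$ must be finite. Otherwise the threads $A\setminus A'$ and $A'\setminus A$ are finite, so $A$ is a finite modification of $A'$ and lies in $W[h]\cap W[h']=W$. Consequently, below any $r\le r_\emptyset$ there are $r^{0},r^{1}\le r$ and a finite set $C$ with $(r^0,r^1)\Vdash A\cap A'=C$. By $\kappa$-closure we can iterate this along the tree $2^{\le\mu}$ and obtain decreasing conditions $r_s$ and finite sets $C_s$ with $(r_{s0},r_{s1})\Vdash A\cap A'=C_s$. For each $u\in2^\mu$ the condition $r_u$ leaves some statement ``$x_u\in\dot A$'' undecided, because $A\notin W$. There are more than $\kappa$ branches $u$ and only $\kappa$ points, so $x_u=x_v=x$ for some $u\ne v$. Let them split at $s$, with $s0\subseteq u$ and $s1\subseteq v$. Extending $r_u$ and $r_v$ so that both force $x\in\dot A$, we see that $x\in C_s$. Extending $r_u$ so that it forces $x\notin\dot A$, we see that $x\notin C_s$.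

Three things change in general. First, ``finite'' is replaced by ``of smaller $(\operatorname{rk},\deg)$'', and such threads are old by the choice of a minimal counterexample. Second, ranks depend on the model in which the ring of threads is computed, and a condition deciding the rank of $A$ in the $\mathbb Q\times\mathbb Q$-extension may use both coordinates and need not be symmetric. We therefore compute all ranks in one extension by $\kappa$ copies of $\mathbb Q$, where every condition leaves room for a disjoint copy of itself. Third, the sets $C_s$ become $\mathbb P$-names; Lemma~\ref{lem:freeze} provides them below one fixed condition of $\mathbb P$, and the $\kappa$-c.c.\ aligns the $\mathbb P$-parts at the end.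

\subsection{Proof of Lemma~\ref{lem:key}}

Work in $W$. For $F\subseteq\kappa$ let $\mathbb Q^F$ be the poset of functions $r$ into $\mathbb Q$ with $\operatorname{dom}r\subseteq F$ and $|\operatorname{dom}r|\le\mu$, where $r'\le r$ if $\operatorname{dom}r'\supseteq\operatorname{dom}r$ and $r'(i)\le r(i)$ for $i\in\operatorname{dom}r$. It is $\kappa$-closed: a union of at most $\mu$ domains has size $\le\mu$, and lower bounds are taken coordinatewise. For disjoint $F,F'$ we have $\mathbb Q^{F\cup F'}\cong\mathbb Q^F\times\mathbb Q^{F'}$, and $\mathbb Q$ is dense in $\mathbb Q^{\{0\}}$. If $g\times H$ is $\mathbb P\times\mathbb Q^\kappa$-generic over $W$, put $H_F=H\cap\mathbb Q^F$.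

By Lemma~\ref{lem:freeze}(b) and the assumption on $\mathbb P$, the model $W[g][H]$ has no $\omega$-sequences of ordinals outside $W$, and the same holds for $W[g\times h]$. By Lemma~\ref{lem:system}, $\mathcal S$ is a system in all models between $W$ and $W[g][H]$, being a thread is absolute among them, and $\operatorname{Th}(\mathcal S)^{W[g][H]}$ is a superatomic ring. \emph{From now on $\operatorname{rk}$ and $\deg$ refer to this ring.}

Call $(F,\dot A,p,r,\alpha,d)$ \emph{bad} if $F\subseteq\kappa$, $|F|\le\mu$, $\dot A$ is a $\mathbb P\times\mathbb Q^F$-name, $p\in\mathbb P$, $r\in\mathbb Q^F$, and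
\begin{equation}\label{eq:bad}
(p,r)\Vdash_{\mathbb P\times\mathbb Q^\kappa}\ \dot A\in\operatorname{Th}(\mathcal S),\quad\dot A\notin W[\dot g],\quad(\operatorname{rk}\dot A,\deg\dot A)=(\alpha,d).
\end{equation}
Suppose the lemma fails. Threads of $W[g]$ remain threads, so some condition forces that a $\mathbb P\times\mathbb Q^{\{0\}}$-name $\dot A$ is a thread outside $W[\dot g]$. Extend it in $\mathbb P\times\mathbb Q^\kappa$ to a condition $(p,r)$ deciding rank and degree; with $F=\{0\}\cup\operatorname{dom}r$ we get a bad tuple. Fix a bad tuple $(F,\dot A,p_0,r_0,\alpha,d)$ with $(\alpha,d)$ lexicographically minimal.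

Choose $F'\subseteq\kappa\setminus F$ with $|F'|=|F|$ and an involution $e$ of $\kappa$ that interchanges $F$ and $F'$ and fixes all other points. It acts on $\mathbb Q^\kappa$ by moving coordinates, and so gives an automorphism of $\mathbb P\times\mathbb Q^\kappa$ that fixes $\dot g$. Let $\dot A'=e\dot A$, a $\mathbb P\times\mathbb Q^{F'}$-name. By (T7), $(p_0,er_0)$ forces \eqref{eq:bad} for $\dot A'$, and $(p,r)\Vdash x\in\dot A$ implies $(p,er)\Vdash x\in\dot A'$.

\medskip
\noindent\emph{Step 1: $(p_0,r_0\cup er_0)\Vdash\dot A\cap\dot A'\in W[\dot g]$.} Let $g\times H$ contain this condition. Every thread $B\in W[g][H_{F\cup F'}]$ with $(\operatorname{rk}B,\deg B)<(\alpha,d)$ lies in $W[g]$. Indeed, otherwise take a $\mathbb P\times\mathbb Q^{F\cup F'}$-name for $B$ and a condition $(p,r)\in g\times H$ forcing \eqref{eq:bad} for it with the smaller pair; together with the set $F\cup F'\cup\operatorname{dom}r$ they form a bad tuple, against minimality.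

Let $C=A\cap A'$. By Lemma~\ref{lem:rank}(e), $(\operatorname{rk}C,\deg C)\le(\alpha,d)$. If the inequality is strict, then $C\in W[g]$, as desired. If equality holds, Lemma~\ref{lem:rank}(e) applied to $C\subseteq A$ and to $C\subseteq A'$ shows that $E=A\setminus A'$ and $E'=A'\setminus A$ have rank $<\alpha$, so $E,E'\in W[g]$. Then $A=(A'\setminus E')\cup E\in W[g][H_{F'}]$, and also $A\in W[g][H_F]$. By (T6), $H_F\times H_{F'}$ is generic over $W[g]$, so $A\in W[g]$ by Lemma~\ref{lem:mutual}, contrary to \eqref{eq:bad}.

\medskip
\noindent\emph{Step 2: a tree of conditions.} We construct $r_s\in\mathbb Q^F$ for $s\in2^{\le\mu}$, with $r_\emptyset=r_0$ and $r_t\le r_s$ for $t\supseteq s$, and $\mathbb P$-names $\dot C_s$ for $s\in2^{<\mu}$, such that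
\begin{equation}\label{eq:tree}
(p_0,\ r_{s0}\cup er_{s1})\Vdash\dot A\cap\dot A'=\dot C_s .
\end{equation}
Given $r_s$, the condition $(p_0,r_s\cup er_s)$ extends the one in Step 1. The name $\dot A\cap\dot A'$ and the statement of Step 1 depend only on $g\times H_{F\cup F'}$, so Lemma~\ref{lem:freeze}(a) applies to $\mathbb P\times\mathbb Q^{F\cup F'}$ and gives $q^*\le r_s\cup er_s$ in $\mathbb Q^{F\cup F'}$ and a name $\dot C_s$. Put $r_{s0}=q^*{\upharpoonright}F$ and $r_{s1}=e(q^*{\upharpoonright}F')$; both are below $r_s$. If $s$ has limit length $\le\mu$, let $r_s$ be a lower bound of the $r_{s\upharpoonright i}$.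

\medskip
\noindent\emph{Step 3: for each $u\in2^\mu$ there are $x_u\in\kappa$, $p_u\le p_0$ and $r_u^0,r_u^1\le r_u$ in $\mathbb Q^F$ with $(p_u,r_u^1)\Vdash x_u\in\dot A$ and $(p_u,r_u^0)\Vdash x_u\notin\dot A$.} Suppose this fails for $u$. Take $g\times H\ni(p_0,r_u)$ and let
\[
A^*=\{x<\kappa:\exists p\in g\ \exists r\in\mathbb Q^F\ (r\le r_u\text{ and }(p,r)\Vdash x\in\dot A)\}\in W[g].
\]
If $x\in A$, some $(p,r)\in g\times H_F$ with $r\le r_u$ forces this, so $x\in A^*$. If $x\in A^*\setminus A$, take a witness $(p,r)$ for $x\in A^*$ and some $(p',r')\in g\times H_F$ with $r'\le r_u$ forcing $x\notin\dot A$; then $x$, a common extension of $p,p',p_0$ in $g$, and $r',r$ are as in the claim. So $A=A^*\in W[g]$, contrary to \eqref{eq:bad}.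

\medskip
\noindent\emph{Step 4: a collision.} Since $2^\mu>\kappa$, more than $\kappa$ many $u$ share the same point $x_u=x$. By the $\kappa$-c.c.\ there are two of them, $u\ne v$, such that $p_u$ and $p_v$ have a common extension $p$. Let $s\in2^{<\mu}$ be the longest common initial segment of $u$ and $v$, say $s0\subseteq u$ and $s1\subseteq v$. The conditions $(p,r_u^1\cup er_v^1)$ and $(p,r_u^0\cup er_v^1)$ both extend $(p_0,r_{s0}\cup er_{s1})$. By \eqref{eq:tree}, the first forces $x\in\dot A\cap\dot A'=\dot C_s$, and the second forces $x\notin\dot A$, hence $x\notin\dot C_s$. But $\dot C_s$ is a $\mathbb P$-name and both conditions have the same $\mathbb P$-part: any $\mathbb P$-generic $g\ni p$ extends to generic filters containing either condition, so $x\in\dot C_s^{\,g}$ and $x\notin\dot C_s^{\,g}$. This contradiction proves the lemma. \hfill$\square$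

\begin{remark}\label{rem:sharp}
The hypothesis $2^\mu>\kappa$, used only in Step 4, cannot be dropped. Suppose $2^\mu=\kappa$, so that the tree $T=2^{<\kappa}$ has size $\kappa$ and may take the place of $\kappa$. For $t\in T$ let $C_t$ be the set of proper initial segments of $t$, and let $\mathcal B$ be the ring generated by the $C_t$. It is superatomic. Indeed, every member of $\mathcal B$ is covered by finitely many $C_t$, so by Lemma~\ref{lem:rank}(b),(c) a Cantor scheme would give one inside a single $C_t$. Identify $C_t$ with the length $\gamma$ of $t$. The generators meet $\gamma$ in initial segments, so members of $\mathcal B$ inside $C_t$ are finite unions of intervals $[a,b)$ with $b\le\gamma$; and under $\xi\mapsto\xi+1$ these become traces of compact open subsets of the space $\gamma+1$ on its isolated points, which admit no Cantor scheme by Lemma~\ref{lem:space}. Let $\mathcal S$ be the system of traces of $\mathcal B$. Forcing with $T$, ordered by extension, is $\kappa$-closed and adds a new $b\in2^\kappa$. The set $A=\{b{\upharpoonright}\xi:\xi<\kappa\}$ is a new thread: if $c\subseteq T$ is countable and $\delta<\kappa$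 exceeds the lengths of its members, then $A\cap c=C_{b\upharpoonright\delta}\cap c$.
\end{remark}

\section{Mitchell's forcing}\label{sec:mitchell}

From now on $V\models$ GCH and $\mu,\kappa,\lambda$ are as in Theorem~\ref{thm:A}. Which forcing can work? A $\kappa$-closed forcing that makes $\lambda=\kappa^+$ adds no subsets of $\mu$, so it keeps $2^{<\kappa}=\kappa$, and Theorem~\ref{thm:B}(i) produces a tall space. Adding subsets of $\mu$ without collapsing keeps $\kappa^+$, and Lemma~\ref{lem:inner}, with the ground model as $W$, produces a tall space. Mitchell's forcing does both: it adds $\lambda$ subsets of $\mu$, and for each $\gamma<\lambda$ it adds a subset of $\kappa$ by small pieces over the model of the first $\gamma$ subsets of $\mu$, which collapses $\gamma$ to $\kappa$.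

\subsection{Definition and restrictions}

For a set $a$ of ordinals let $\operatorname{Add}(a)$ be the poset of partial functions from $a\times\mu$ to $2$ of size $<\mu$, ordered by $\supseteq$. It is $\mu$-closed as $\mu$ is regular. It is $\kappa$-c.c.\ because $\mu^{<\mu}=\mu$: by (T8), among $\kappa$ conditions there are $\kappa$ whose domains form a $\Delta$-system, and two of these agree on the root. Let $\mathbb P_\gamma=\operatorname{Add}(\gamma)$. For $p\in\mathbb P_\lambda$ and a set $a$ of ordinals write $p{\upharpoonright}a$ for the restriction of $p$ to $a\times\mu$.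

Let $\dot{\mathbb E}_\gamma$ be the $\mathbb P_\gamma$-name for the poset of partial functions from $\kappa$ to $2$ of size $\le\mu$, ordered by $\supseteq$. For each nice $\mathbb P_\gamma$-name $\dot\sigma$ for a subset of $\kappa\times2$ choose by (T5) a name that is forced to equal $\dot\sigma$ if $\dot\sigma\in\dot{\mathbb E}_\gamma$ and $\emptyset$ otherwise, and let $\mathcal N_\gamma$ be the set of chosen names. Its members are forced by $1$ to lie in $\dot{\mathbb E}_\gamma$. By (T4), every name forced by $1$ to lie in $\dot{\mathbb E}_\gamma$ is forced equal to a member of $\mathcal N_\gamma$, and we make such replacements tacitly. As antichains of $\mathbb P_\gamma$ have size $\le\mu$, we have $|\mathcal N_\gamma|\le(|\gamma|+\kappa)^\kappa$.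

For $\theta\le\lambda$ let $\mathbb M_\theta$ consist of the pairs $(p,q)$ such that $p\in\mathbb P_\theta$ and $q$ is a function with $\operatorname{dom}q\subseteq\theta$, $|\operatorname{dom}q|\le\mu$ and $q(\gamma)\in\mathcal N_\gamma$. Put $(p',q')\le(p,q)$ if
\[
p'\supseteq p,\qquad\operatorname{dom}q'\supseteq\operatorname{dom}q,\qquad p'{\upharpoonright}\gamma\Vdash_{\mathbb P_\gamma}q'(\gamma)\le q(\gamma)\ \text{ for all }\gamma\in\operatorname{dom}q.
\]
Write $(p,q){\upharpoonright}\eta=(p{\upharpoonright}\eta,q{\upharpoonright}\eta)$. A condition extends its restrictions, and restriction preserves the order, because the clause at $\gamma<\eta$ only involves $p'{\upharpoonright}\gamma$.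

\begin{lemma}\label{lem:restrict}
Let $G$ be $\mathbb M_\theta$-generic over $V$ and $\eta\le\theta$. Then $G_\eta=G\cap\mathbb M_\eta$ is $\mathbb M_\eta$-generic over $V$, the set $g_\eta=\{p\in\mathbb P_\eta:(p,\emptyset)\in G\}$ is $\mathbb P_\eta$-generic over $V$, and $(p,q)\in G$ implies $p{\upharpoonright}\eta\in g_\eta$.
\end{lemma}

\begin{proof}
The last statement holds because $(p,q)\le(p{\upharpoonright}\eta,\emptyset)$. Both sets are filters: they are closed upward, and if $(p'',q'')\in G$ is a common extension of two members, then so is $(p'',q''){\upharpoonright}\eta\in G_\eta$, respectively $p''{\upharpoonright}\eta\in g_\eta$. Let $D\in V$ be dense in $\mathbb M_\eta$ and $(p,q)\in\mathbb M_\theta$. Take $(p',q')\in D$ below $(p,q){\upharpoonright}\eta$; then $(p'\cup p,\ q'\cup q{\upharpoonright}[\eta,\theta))$ extends both $(p,q)$ and $(p',q')$. So conditions below a member of $D$ are dense in $\mathbb M_\theta$, and $G_\eta$ meets $D$. If $D$ is dense in $\mathbb P_\eta$, take $p'\in D$ with $p'\supseteq p{\upharpoonright}\eta$; then $(p\cup p',q)$ extends $(p,q)$ and $(p',\emptyset)$.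
\end{proof}

\subsection{Splitting the tail into a product}

The order of $\mathbb M_\theta$ ties the two coordinates together, so $\mathbb M_\theta$ is not a product. It can be read off from a product, though, in which the second coordinates are compared without help from the new part of the first. Let $\eta<\theta\le\lambda$ and let $g_\eta$ be $\mathbb P_\eta$-generic over $V$. In $V[g_\eta]$ let $\mathbb Q_{\eta,\theta}$ be the set of $q\in V$ with $(\emptyset,q)\in\mathbb M_\theta$ and $\operatorname{dom}q\subseteq[\eta,\theta)$, and put $q'\le_{\mathbb Q}q$ if $\operatorname{dom}q'\supseteq\operatorname{dom}q$ and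
\[
\exists r\in g_\eta\ \ \forall\gamma\in\operatorname{dom}q:\quad r\Vdash_{\mathbb P_\gamma}q'(\gamma)\le q(\gamma).
\]
This is transitive since the union of two witnesses is in $g_\eta$. Allowing witnesses from $g_\eta$ is what makes the poset closed under the new $\mu$-sequences of $V[g_\eta]$ (Lemma~\ref{lem:closed}). The case $\eta=0$ is allowed: then $g_0=\{\emptyset\}$, $\mathbb M_0$ is trivial and $\mathbb Q_{0,\theta}\in V$.

\begin{lemma}\label{lem:factor}
Let $\eta<\theta\le\lambda$, let $G_\eta$ be $\mathbb M_\eta$-generic over $V$ with induced $g_\eta$, and let $g'\times h$ be $\operatorname{Add}([\eta,\theta))\times\mathbb Q_{\eta,\theta}$-generic over $V[G_\eta]$. Then there is an $\mathbb M_\theta$-generic filter $G$ over $V$ such that: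
\begin{enumerate}
\item[(a)] $G\cap\mathbb M_\eta=G_\eta$, and $g_\theta=\{r\cup p':r\in g_\eta,\ p'\in g'\}$;
\item[(b)] $V[G_\eta][g']\subseteq V[G]\subseteq V[G_\eta][g'\times h]$;
\item[(c)] $(p,q)\in G$ whenever $(p,q){\upharpoonright}\eta\in G_\eta$, $p{\upharpoonright}[\eta,\theta)\in g'$ and $q{\upharpoonright}[\eta,\theta)\in h$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $g=\{r\cup p':r\in g_\eta,\ p'\in g'\}$; it is closed under finite unions and under passing to weaker conditions. Let $G$ be the set of $(p,q)\in\mathbb M_\theta$ such that $(p,q){\upharpoonright}\eta\in G_\eta$, $p\in g$, and there are $q'\in h$ and $t\in g$ with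
\begin{equation}\label{eq:wit}
\operatorname{dom}q'\supseteq\operatorname{dom}q\setminus\eta\quad\text{and}\quad t{\upharpoonright}\gamma\Vdash q'(\gamma)\le q(\gamma)\ \text{ for all }\gamma\in\operatorname{dom}q\setminus\eta.
\end{equation}
For $(p,q)\in\mathbb M_\eta$ or $q=\emptyset$ the condition \eqref{eq:wit} is void, which gives (a). For (c) take $q'=q{\upharpoonright}[\eta,\theta)$ and $t=\emptyset$. Once $G$ is known to be generic, (b) follows from (a), since $g'=g_\theta\cap\operatorname{Add}([\eta,\theta))$, and from the definition of $G$.

\emph{Upward closure.} If $(p,q)\in G$ via $q',t$ and $(p,q)\le(p_1,q_1)$, then $(p_1,q_1)\in G$ via $q'$ and $t\cup p$, since $(t\cup p){\upharpoonright}\gamma\Vdash q'(\gamma)\le q(\gamma)\le q_1(\gamma)$.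

\emph{Directedness.} Let $(p_i,q_i)\in G$ via $q'_i,t_i$ for $i=1,2$. Take $q'\in h$ with $q'\le_{\mathbb Q}q'_i$ witnessed by $r_i\in g_\eta$. Let $t\in g$ be the union of $p_1,p_2,t_1,t_2,r_1,r_2$. Take $(a,b)\in G_\eta$ below $(p_1,q_1){\upharpoonright}\eta$, $(p_2,q_2){\upharpoonright}\eta$ and $(t{\upharpoonright}\eta,\emptyset)$. Then $(a\cup t,\ b\cup q')\in G$ by (c), as its restriction to $\eta$ is $(a,b)$. It extends $(p_i,q_i)$: at $\gamma<\eta$ because $(a,b)\le(p_i,q_i){\upharpoonright}\eta$, and at $\gamma\ge\eta$ because $t{\upharpoonright}\gamma\Vdash q'(\gamma)\le q'_i(\gamma)\le q_i(\gamma)$.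

\emph{Genericity.} Let $D\in V$ be dense in $\mathbb M_\theta$. In $V[G_\eta]$ let $D'$ be the set of $(p',q')$ in the product for which there is $(p^*,q^*)\in D$ with $(p^*,q^*){\upharpoonright}\eta\in G_\eta$, $p^*{\upharpoonright}[\eta,\theta)=p'$, and \eqref{eq:wit} for $q=q^*$, $t=p^*$. If $(p',q')\in D'\cap(g'\times h)$, then $p^*\in g$ and $(p^*,q^*)\in G\cap D$. So it suffices to show that $D'$ is dense.

Let $(p',q')$ be in the product; it is also a condition of $\mathbb M_\theta$. For every $(a,b)\in\mathbb M_\eta$ some member of $D$ lies below $(a\cup p',b\cup q')$; it lies below $(p',q')$, and its restriction to $\eta$ lies below $(a,b)$. By genericity of $G_\eta$ there is $(p^*,q^*)\in D$ below $(p',q')$ in $\mathbb M_\theta$ with $(p^*,q^*){\upharpoonright}\eta\in G_\eta$. The tail of $q^*$ extends $q'$ only with the help of $p^*$, so we mix. In $V$ define $q''$ on $\operatorname{dom}q^*\setminus\eta$: for $\gamma\notin\operatorname{dom}q'$ let $q''(\gamma)=q^*(\gamma)$; for $\gamma\in\operatorname{dom}q'$ let $q''(\gamma)$ name $q^*(\gamma)$ if $p^*{\upharpoonright}\gamma$ is in the generic filter and $q'(\gamma)$ otherwise.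 In both cases the value extends $q'(\gamma)$, so $q''\le_{\mathbb Q}q'$ with witness $\emptyset$; and $p^*{\upharpoonright}\gamma\Vdash q''(\gamma)=q^*(\gamma)$. Hence $(p^*{\upharpoonright}[\eta,\theta),q'')$ is in $D'$ and extends $(p',q')$ in the product.
\end{proof}

\begin{lemma}\label{lem:closed}
\begin{enumerate}
\item[(a)] For $\eta<\theta\le\lambda$, the poset $\mathbb Q_{\eta,\theta}$ is $\kappa$-closed in $V[g_\eta]$.
\item[(b)] For $\theta\le\lambda$ and $\mathbb M_\theta$-generic $G$, every sequence of ordinals of length $\le\mu$ in $V[G]$ lies in $V[g_\theta]$, and every sequence of ordinals of length $<\mu$ in $V[G]$ lies in $V$.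
\item[(c)] In every decreasing sequence of length $\le\mu$ in $\mathbb Q_{\eta,\theta}$ that belongs to $V[G_\eta]$ there is a lower bound.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\langle q_i:i<\nu\rangle\in V[g_\eta]$ be decreasing, $\nu\le\mu$. Fix a $\mathbb P_\eta$-name $\dot\sigma$ for it and $r_0\in g_\eta$ forcing that $\dot\sigma$ is a decreasing $\nu$-sequence in $\mathbb Q_{\eta,\theta}$. By (T3), each $\dot\sigma(i)$ has at most $\mu$ possible values below $r_0$; let $z\in V$ be the union of all their domains, so $z\subseteq[\eta,\theta)$ and $|z|\le\mu$.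

Let $\gamma\in z$ and let $k$ be any $\mathbb P_\gamma$-generic filter containing $r_0$. Then $k\cap\mathbb P_\eta$ is $\mathbb P_\eta$-generic and evaluates $\dot\sigma$ to a sequence $\langle\bar q_i\rangle$ that is decreasing with witnesses in $k\cap\mathbb P_\eta$. So the partial functions $\bar q_i(\gamma)^k$, for $i$ with $\gamma\in\operatorname{dom}\bar q_i$, increase with $i$, and their union is a partial function of size $\le\mu$. In $V$ let $q^*$ have domain $z$, and let $q^*(\gamma)$ name this union if $r_0$ is in the generic filter and $\emptyset$ otherwise. Given $i$, take $r\in g_\eta$, $r\supseteq r_0$, forcing $\dot\sigma(i)=q_i$. Then $\operatorname{dom}q_i\subseteq z$, and $r\Vdash_{\mathbb P_\gamma}q^*(\gamma)\le q_i(\gamma)$ for all $\gamma\in\operatorname{dom}q_i$. Thus $q^*\le_{\mathbb Q}q_i$.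

(b) Let $\theta>0$. We use (T1). Given $(p,q)\in\mathbb M_\theta$, take a $\mathbb P_\theta\times\mathbb Q_{0,\theta}$-generic $g'\times h\ni(p,q)$ over $V$ and let $G$ be as in Lemma~\ref{lem:factor} for $\eta=0$. Then $(p,q)\in G$, $g_\theta=g'$ and $V[G]\subseteq V[g'\times h]$. Since $\mathbb P_\theta$ is $\kappa$-c.c.\ and $\mathbb Q_{0,\theta}$ is $\kappa$-closed in $V$ by (a), Lemma~\ref{lem:freeze}(b) gives the first statement. The second follows by (T2), as $\mathbb P_\theta$ is $\mu$-closed.

(c) The underlying set of $\mathbb Q_{\eta,\theta}$ is in $V$, so by (b) for $\mathbb M_\eta$ the sequence lies in $V[g_\eta]$, and (a) applies.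
\end{proof}

\subsection{Cardinals}

Call $\theta\le\lambda$ \emph{good} if $\theta$ is a regular cardinal, $\theta>\kappa$, and $\nu^\kappa<\theta$ for all $\nu<\theta$. The inaccessible $\lambda$ is good. If $\kappa<\delta<\lambda$ and $\delta$ is regular, then $\delta^\kappa=\delta$ by GCH, so $\delta^+$ is good; such $\delta^+$ are unbounded in $\lambda$.

\begin{lemma}\label{lem:card}
Let $\theta$ be good and $G$ be $\mathbb M_\theta$-generic over $V$. Then $\mathbb M_\theta$ is $\theta$-c.c., all cardinals $\le\kappa$ are preserved, and in $V[G]$ we have $\theta=\kappa^+$ and $2^\mu\ge\theta$.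
\end{lemma}

\begin{proof}
\emph{Chain condition.} The \emph{support} of $(p,q)$ is $\operatorname{dom}q$ together with the first coordinates of the points of $\operatorname{dom}p$; it has size $\le\mu$. Given $\theta$ conditions, use (T8) with $\sigma=\kappa$ to find $\theta$ of them whose supports form a $\Delta$-system with root $a$. The root is bounded by some $\rho<\theta$, so there are at most $2^\mu$ possibilities for $p{\upharpoonright}a$ and at most $((|\rho|+\kappa)^\kappa)^\mu<\theta$ for $q{\upharpoonright}a$. Two conditions with the same restrictions to $a$ have the coordinatewise union as a common extension.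

\emph{Preservation.} Cardinals $\le\mu$ are preserved by the second part of Lemma~\ref{lem:closed}(b). A surjection from $\mu$ onto $\kappa$ would lie in $V[g_\theta]$ by the first part, against the $\kappa$-c.c.\ of $\mathbb P_\theta$. The cardinal $\theta$ is preserved by (T3). For $\xi<\theta$ let $y_\xi(j)=(\bigcup g_\theta)(\xi,j)$; by density these are pairwise distinct elements of $2^\mu$, so $2^\mu\ge\theta$, and $y_\xi\in V[g_\gamma]$ for $\xi<\gamma$.

\emph{Collapsing.} Fix $\gamma<\theta$ and let $f$ be the union of the values $q(\gamma)^{g_\gamma}$ for $(p,q)\in G$ with $\gamma\in\operatorname{dom}q$. It is a partial function from $\kappa$ to $2$: if $(p'',q'')\in G$ extends two such conditions, then $p''{\upharpoonright}\gamma\in g_\gamma$, so $q''(\gamma)^{g_\gamma}$ contains both values. We claim that every $y\in2^\mu\cap V[g_\gamma]$ equals $\langle f(\mu\zeta+j):j<\mu\rangle$ for some $\zeta<\kappa$. Let $\dot y$ be a $\mathbb P_\gamma$-name forced by $1$ to be in $2^\mu$, and let $(p,q)$ be a condition; adding a name for $\emptyset$, we may assume $\gamma\in\operatorname{dom}q$. The supremum of $\operatorname{dom}q(\gamma)$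 is forced to be below $\kappa$ and has at most $\mu$ possible values by (T3), so for some $\zeta<\kappa$ the block $[\mu\zeta,\mu\zeta+\mu)$ is forced to be disjoint from $\operatorname{dom}q(\gamma)$. Replacing $q(\gamma)$ by a name for $q(\gamma)\cup\{(\mu\zeta+j,\dot y(j)):j<\mu\}$ gives a stronger condition that writes $\dot y$ on the block $\zeta$. The claim follows by density. Sending $\xi<\gamma$ to the least block on which $y_\xi$ is written is an injection of $\gamma$ into $\kappa$ in $V[G]$. Hence $\theta=\kappa^+$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}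

We force with $\mathbb M_\lambda$. By Lemmas~\ref{lem:closed}(b) and~\ref{lem:card}, and since $\mu>\omega$, in every extension $V[G]$ the cardinals $\le\kappa$ are preserved, $\lambda=\kappa^+$, and there are no new countable sequences of ordinals. For $\mu=\omega_1$ this gives $\kappa=\omega_2$, $\lambda=\omega_3^{V[G]}$, and CH, as there are no new reals and $\omega_1$ is preserved. Suppose, toward a contradiction, that a condition $m\in\mathbb M_\lambda$ forces that some LCS space with $\kappa$ isolated points has height $\ge\lambda$.

\medskip
\noindent\emph{Step 1: capturing the system.} By GCH, $\kappa^\omega=\kappa$, so in $V$ we can list all pairs $e\subseteq c$ of countable subsets of $\kappa$ as $\langle(c_i,e_i):i<\kappa\rangle$. For $Z\subseteq\kappa$ let $\mathcal S^Z_c=\{e_i:i\in Z,\ c_i=c\}$. No countable sets are added, so every system on $\kappa$ in $V[G]$ is some $\mathcal S^Z$. By Corollary~\ref{cor:reduce}, (T5) and (T4) there is a nice name $\dot Z$ for a subset of $\kappa$ such that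
\begin{equation}\label{eq:m}
m\Vdash\ \mathcal S^{\dot Z}\text{ is a system, and every }\alpha<\lambda\text{ is the rank of a thread of }\mathcal S^{\dot Z}.
\end{equation}
By the $\lambda$-c.c.\ the name $\dot Z$ involves fewer than $\lambda$ conditions, each with bounded support. Fix a good $\eta=\delta^+<\lambda$ such that $m$ and all these conditions lie in $\mathbb M_\eta$.

Let $G_\eta\ni m$ be $\mathbb M_\eta$-generic over $V$, and put $V'=V[G_\eta]$, $\mathbb P=\operatorname{Add}([\eta,\lambda))$ and $\mathbb Q=\mathbb Q_{\eta,\lambda}$. Let $g'\times h$ be $\mathbb P\times\mathbb Q$-generic over $V'$, and let $G$ be given by Lemma~\ref{lem:factor} with $\theta=\lambda$. Then $m\in G$, the system $\mathcal S=\mathcal S^Z$ with $Z=\dot Z^G=\dot Z^{G_\eta}$ belongs to $V'$, and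
\[
V'[g']\subseteq V[G]\subseteq V'[g'\times h].
\]

\medskip
\noindent\emph{Step 2: no new threads.} We check the hypotheses of Lemma~\ref{lem:key} in $W=V'$. By Lemma~\ref{lem:card} for the good cardinal $\eta$, we have $\kappa=\mu^+$ and $2^\mu\ge\eta=\kappa^+$ in $V'$. By Lemma~\ref{lem:closed}(c), $\mathbb Q$ is $\kappa$-closed in $V'$. As $V'$ has no new sequences of ordinals of length $<\mu$, the cardinal $\mu$ is regular with $\mu^{<\mu}=\mu$ in $V'$, and $\mathbb P$ is the poset $\operatorname{Add}([\eta,\lambda))$ as computed in $V'$. So in $V'$ it is $\kappa$-c.c.\ and $\mu$-closed, and it adds no $\omega$-sequences of ordinals because $\mu>\omega$. Finally, $\mathcal S$ is a system in $V'$ by Lemma~\ref{lem:system}(c), applied to $V'\subseteq V[G]$.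

By Lemma~\ref{lem:freeze}(b), the models $V'[g']$, $V[G]$ and $V'[g'\times h]$ have the same $\omega$-sequences of ordinals. So Lemma~\ref{lem:system}(c) gives $\operatorname{Th}(\mathcal S)^{V'[g']}\subseteq\operatorname{Th}(\mathcal S)^{V[G]}\subseteq\operatorname{Th}(\mathcal S)^{V'[g'\times h]}$, and by Lemma~\ref{lem:key} the outer two sets are equal. Thus $V[G]$ and $V'[g']$ have the same ring $\mathcal T$ of threads, and they compute the same ranks in it, again by Lemma~\ref{lem:system}(c). By \eqref{eq:m},
\begin{equation}\label{eq:all}
\text{in }V'[g']\text{, every }\xi<\lambda\text{ is the rank of a member of }\mathcal T=\operatorname{Th}(\mathcal S).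
\end{equation}

\medskip
\noindent\emph{Step 3: counting ranks.} The ring $\mathcal T$ may be large, since $g'$ adds $\lambda$ subsets of $\kappa$. But each of them depends on only $\kappa$ coordinates of $g'$, and any such set of coordinates can be moved into a fixed interval without changing the model.

In $V'$ let $\mathfrak N$ be the set of nice $\operatorname{Add}([\eta,\eta+\kappa))$-names for subsets of $\kappa$. This poset has size at most $\kappa^{<\mu}\le 2^\kappa$ and antichains of size $\le\mu$, so $|\mathfrak N|\le2^\kappa$ in $V'$. Moreover $(2^\kappa)^{V'}<\lambda$, because in $V$ we have $|\mathbb M_\eta|<\lambda$ and there are at most $(2^{|\mathbb M_\eta|})^\kappa<\lambda$ nice $\mathbb M_\eta$-names for subsets of $\kappa$. Let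
\[
Y=\{\xi:\exists\dot b\in\mathfrak N\ \exists p\in\mathbb P\ \ p\Vdash_{\mathbb P}\dot b\in\operatorname{Th}(\mathcal S)\text{ and }\operatorname{rk}_{\operatorname{Th}(\mathcal S)}(\dot b)=\check\xi\}\in V',
\]
where forcing is over $V'$. For each $\dot b$ there are at most $\mu$ such $\xi$, since conditions forcing different values are incompatible and $\mathbb P$ is $\kappa$-c.c. So $|Y|\le|\mathfrak N|\cdot\mu<\lambda$ in $V'$, where $\lambda$ is a cardinal because it is one in $V[G]$.

Now let $\xi<\lambda$, let $A\in\mathcal T$ have rank $\xi$ by \eqref{eq:all}, and let $\dot A\in V'$ be a nice $\mathbb P$-name for $A$. It consists of $\kappa$ antichains of size $\le\mu$, so its conditions lie in $\operatorname{Add}(a)$ for a set $a\subseteq[\eta,\lambda)$ of size $\le\kappa$. In $V'$ take an injection of $a$ into $[\eta,\eta+\kappa)$ and extend it to a permutation $\pi$ of $[\eta,\lambda)$ by a bijection between the complements of its domain and of its range, both of which have size $\lambda$. The permutation acts on $\mathbb P$ as an automorphism, and $\pi\dot A\in\mathfrak N$. By (T7), $g''=\pi g'$ is $\mathbb P$-generic over $V'$,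 $V'[g'']=V'[g']$ and $(\pi\dot A)^{g''}=A$. The ring $\operatorname{Th}(\mathcal S)$ is defined from $\mathcal S\in V'$ alone, so in $V'[g'']$ it is again $\mathcal T$, and some $p\in g''$ forces that $\pi\dot A$ is a thread of rank $\xi$. Hence $\xi\in Y$. We have shown $\lambda\subseteq Y$, which contradicts $|Y|<\lambda$. This proves Theorem~\ref{thm:A}. \hfill$\square$

\begin{remark}
The last step explains why we passed from the ring $\mathcal B$ of the space to the threads: $\mathcal B$ itself need not lie in $V'[g']$, and nothing relates it to the permuted filter $g''$, whereas $\operatorname{Th}(\mathcal S)$ depends only on the model. The uncountability of $\mu$ ensures that no countable sets are added, so that $\mathcal S$ remains a system; for $\mu=\omega$ the conclusion of Theorem~\ref{thm:A} is false by the proof of Corollary~\ref{cor:C}(2) for $n=1$. The stage $\eta$ must be good so that $2^\mu>\kappa$ holds in $V'$. The inaccessibility of $\lambda$ gives the $\lambda$-c.c., unboundedly many good stages, and the bound $|\mathfrak N|<\lambda$.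
\end{remark}

\begin{thebibliography}{9}

\bibitem{JSSS}
Istvan Juh\'asz, Saharon Shelah, Lajos Soukup and Zoltan Szentmikl\'ossy,
\emph{A tall space with small bottom},
arXiv:math/0104198 (2001).

\end{thebibliography}
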